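\title{Hereditarily Lindel\"of $\Delta$-spaces of size continuum}

\begin{abstract}
A topological space is a $\Delta$-space if every decreasing sequence of subsets with empty intersection can be expanded to a sequence of open sets with empty intersection. We show that ZFC does not decide whether every hereditarily Lindel\"of $\Delta$-space has cardinality less than $\mathfrak c$, either for $T_2$ spaces or for $T_3$ spaces, and that both answers are consistent with CH and with $\mathfrak c=\omega_2$. Zero-dimensional counterexamples appear after adding Cohen reals to a model with a large almost disjoint family of functions, and a $T_2$ counterexample follows from $\diamondsuit^*$. In the other direction, for suitable regular $\kappa>\omega$, adding $\kappa^{++}$ generic functions $\kappa\to\omega$ with conditions of size less than $\kappa$ gives a model in which every $\Delta$-space of cardinality at least $\kappa$ has a right-separated subspace of type $\kappa$.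
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A topological space $X$ is a \emph{$\Delta$-space} if for every decreasing sequence $\langle A_n:n<\omega\rangle$ of subsets of $X$ with empty intersection there are open sets $U_n\supset A_n$ whose intersection is also empty. One may ask in addition that the $U_n$ decrease, because $\bigcap_{k\le n}U_k$ still contains $A_n$. No separation axiom is part of the definition. The sets $A_n$ are arbitrary, so the property says that the topology is rich enough to follow every way of exhausting $X$ in countably many steps. It is easier to handle in terms of functions. Call $g:X\to\omega$ \emph{lower semicontinuous} (lsc) if $\{g\ge n\}=\{x\in X:g(x)\ge n\}$ is open for every $n$.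

\begin{lemma}\label{lem:lsc}
A space $X$ is a $\Delta$-space if and only if for every $f:X\to\omega$ there is an lsc function $g:X\to\omega$ with $f\le g$.
\end{lemma}

\begin{proof}
Let $X$ be a $\Delta$-space and $f:X\to\omega$. The sets $A_n=\{f\ge n\}$ decrease and have empty intersection. Take decreasing open sets $U_n\supset A_n$ with empty intersection; then $U_0=X$, since $A_0=X$. The number $g(x)=\max\{n:x\in U_n\}$ is defined for every $x$, we have $\{g\ge n\}=U_n$, and $g(x)\ge f(x)$ because $x\in A_{f(x)}\subset U_{f(x)}$.

Conversely, let $\langle A_n\rangle$ be decreasing with empty intersection and put $f(x)=|\{n:x\in A_n\}|<\omega$, so that $A_n=\{f\ge n+1\}$. If $g\ge f$ is lsc, the open sets $U_n=\{g\ge n+1\}$ contain $A_n$ and have empty intersection.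
\end{proof}

The lemma settles the simplest cases. Every subspace $Y$ of a $\Delta$-space $X$ is a $\Delta$-space: extend $f:Y\to\omega$ by $0$, majorize it on $X$, and restrict the majorant to $Y$. Every discrete space is a $\Delta$-space. So is every countable $T_1$ space $X=\{x_l:l<\omega\}$: the function $g(x_l)=\max(f(x_l),l)$ is lsc because the sets $\{g<n\}$ are finite, hence closed.

The lemma also shows that a large $\Delta$-space needs many open sets. If the lsc functions on a nonempty space $X$ can be listed as $\langle g_x:x\in X\rangle$, then $f(x)=g_x(x)+1$ has no lsc majorant. An lsc function is determined by a sequence of open sets, so, writing $o(X)$ for the number of open subsets of $X$,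
\begin{equation}\label{eq:diagonal}
|X|<o(X)^\omega\qquad\text{for every $\Delta$-space $X$.}
\end{equation}
A sharper inequality is known: $|X|<o(X)$ whenever $X$ is a $\Delta$-space and $\mathrm{cf}(o(X))>\omega$. It is also known, as a consequence, that a $\Delta$-space has cardinality less than $\mathfrak c=2^{\aleph_0}$ if it is hereditarily separable, or if it is hereditarily Lindel\"of of weight at most $\mathfrak c$. Here $X$ is \emph{hereditarily Lindel\"of} (HL) if every subspace is Lindel\"of; equivalently, every family of open subsets of $X$ has a countable subfamily with the same union. Both bounds can be seen from \eqref{eq:diagonal}. A hereditarily separable space of cardinality $\mathfrak c$ has at most $\mathfrak c^\omega=\mathfrak c$ closed sets, each being the closure of a countable set; so a hereditarily separable $\Delta$-space has no subspace of cardinality $\mathfrak c$. In an HL space of weight at most $\mathfrak c$ every open set is a countable union of basic sets, so again $o(X)^\omega\le\mathfrak c$.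

The hereditarily separable case needs no assumption on the weight, and one would guess that the HL case needs none either. This is the following problem of Juh\'asz, van Mill, Soukup and Szentmikl\'ossy \cite{JvMSS}.

\begin{quote}
\textbf{Problem.} Does every ($T_2$ or $T_3$) hereditarily Lindel\"of $\Delta$-space have cardinality less than $\mathfrak c$?
\end{quote}

A counterexample must have weight above $\mathfrak c$, so counting open sets says nothing about it. We show that ZFC does not decide the problem. Recall that a space is \emph{zero-dimensional} if it has a base of clopen sets. A zero-dimensional $T_2$ space is Tychonoff, hence $T_3$, since characteristic functions of clopen sets separate points from closed sets.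

\begin{theorem}\label{thm:main}
If ZFC is consistent, then each of the following two statements is consistent with ZFC $+$ CH, and also with ZFC $+$ $\mathfrak c=\omega_2$.
\begin{enumerate}
\item[(I)] There is a zero-dimensional $T_2$ HL $\Delta$-space of cardinality $\mathfrak c$.
\item[(II)] Every HL $\Delta$-space, with no separation axiom assumed, has cardinality less than $\mathfrak c$.
\end{enumerate}
\end{theorem}

Statement (I) answers both versions of the problem negatively and statement (II) answers both positively. To state the results behind Theorem~\ref{thm:main}, call an indexed family $\langle\sigma_j:j\in J\rangle$ of functions with common domain $X$ \emph{almost disjoint} if $\{x\in X:\sigma_j(x)=\sigma_{j'}(x)\}$ is countable whenever $j\ne j'$. For a cardinal $\kappa>\omega$ consider the statement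
\begin{enumerate}
\item[$(*)_\kappa$] there is an almost disjoint family of functions $\sigma_j:\kappa\to\kappa$ $(j\in J)$ with $|J|=2^\kappa$.
\end{enumerate}

\begin{theorem}\label{thm:A}
Let $\kappa>\omega$ be a cardinal such that $\kappa^\omega=\kappa$ and $(*)_\kappa$ holds. After adding $\kappa$ Cohen reals, $\mathfrak c=\kappa$ and there is a zero-dimensional $T_2$ HL $\Delta$-space of cardinality $\mathfrak c$. Moreover:
\begin{enumerate}
\item[(a)] CH implies $(*)_{\omega_1}$. So adding $\omega_1$ Cohen reals to any model of CH gives such a space, with CH still true.
\item[(b)] Over a model of GCH, a cardinal-preserving forcing yields $(*)_{\omega_2}$ and $\omega_2^\omega=\omega_2$. So such a space is consistent with $\mathfrak c=\omega_2$.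
\end{enumerate}
\end{theorem}

A sequence $\langle x_\gamma:\gamma<\kappa\rangle$ in a space $X$ is \emph{right-separated of type $\kappa$} if there are open sets $U_\gamma\ni x_\gamma$ with $x_{\gamma'}\notin U_\gamma$ for all $\gamma<\gamma'<\kappa$. Its points are distinct, and the set of them is called a right-separated subspace of type $\kappa$.

\begin{theorem}\label{thm:B}
Let $\kappa>\omega$ be regular with $\kappa^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$. Let $P$ be the set of partial functions from $\kappa^{++}\times\kappa$ to $\omega$ of cardinality less than $\kappa$, ordered by reverse inclusion. Forcing with $P$ preserves cardinals and $\mathfrak c$, and in the extension every $\Delta$-space of cardinality at least $\kappa$ has a right-separated subspace of type $\kappa$, so it is not HL. In particular: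
\begin{enumerate}
\item[(a)] starting from CH and $2^{\omega_1}=\omega_2$, with $\kappa=\omega_1$, we obtain CH together with ``every HL $\Delta$-space is countable'';
\item[(b)] for every regular $\kappa>\omega$, starting from GCH and first adding $\kappa$ Cohen reals \textup{(}which gives $\mathfrak c=\kappa=\kappa^{<\kappa}$ and $2^\kappa=\kappa^+$\textup{)}, we obtain $\mathfrak c=\kappa$ together with ``every HL $\Delta$-space has cardinality less than $\mathfrak c$''.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:C}
The principle $\diamondsuit^*$, and hence $V=L$, implies that there is a $T_2$ HL $\Delta$-space of cardinality $\omega_1=\mathfrak c$.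
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:A} and~\ref{thm:B}]
If ZFC is consistent, so is ZFC $+$ GCH. Over a model of GCH, parts (a) and (b) of Theorem~\ref{thm:A} give (I) with CH and with $\mathfrak c=\omega_2$. Part (a) of Theorem~\ref{thm:B}, and part (b) with $\kappa=\omega_2$, give (II) with CH and with $\mathfrak c=\omega_2$.
\end{proof}

Theorem~\ref{thm:C} is not needed for the independence, but its proof shows the construction of counterexamples in the simplest form, so we prove it first.

All the proofs turn on one question. A space fails to be HL exactly when it has a right-separated sequence of type $\omega_1$ (Lemma~\ref{lem:rs}), and to extend such a sequence one needs a new point that escapes countably many open sets chosen earlier. In Theorems~\ref{thm:A} and~\ref{thm:C} we build topologies in which infinitely many basic open sets of the same shape, defined from unrelated functions, always cover all but countably many points. In Theorem~\ref{thm:A} this happens because a Cohen condition is finite and cannot keep a point out of infinitely many sets. In Theorem~\ref{thm:B} the conditions may be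 infinite, a single condition can keep a point out of fewer than $\kappa$ sets at once, and the work lies in showing that this can be done for the open sets of an arbitrary $\Delta$-topology.

\section{Tools from topology, combinatorics and forcing}\label{sec:tools}

We write ${}^XY$ for the set of functions from $X$ to $Y$, so that ${}^\omega2$ is the Cantor set. ``Countable'' includes finite.

\begin{lemma}\label{lem:rs}
A space $X$ is not HL if and only if it has a right-separated sequence of type $\omega_1$. The witnessing open sets may be taken from any given base, and the restriction of such a sequence to an uncountable set of indices is again right-separated.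
\end{lemma}

\begin{proof}
Let $x_\gamma,U_\gamma$ $(\gamma<\omega_1)$ be as in the definition. If $\delta<\omega_1$ bounds a countable set of indices, the corresponding sets $U_\gamma$ miss $x_{\delta+1}\in U_{\delta+1}$. So $\{U_\gamma:\gamma<\omega_1\}$ has no countable subfamily with the same union. Conversely, if $\mathcal U$ is an open family with no such subfamily, choose recursively $x_\gamma\in\bigcup\mathcal U\setminus\bigcup_{\gamma'<\gamma}U_{\gamma'}$ and $U_\gamma\in\mathcal U$ with $x_\gamma\in U_\gamma$. Shrinking each $U_\gamma$ to a basic neighborhood of $x_\gamma$, or discarding indices, does not affect the definition.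
\end{proof}

\subsection*{$\Delta$-systems}
An indexed family $\langle F_\alpha:\alpha\in\Gamma\rangle$ is a \emph{$\Delta$-system with root $R$} if $F_\alpha\cap F_\beta=R$ for all distinct $\alpha,\beta\in\Gamma$; the sets $F_\alpha\setminus R$ are then pairwise disjoint. (The name is unrelated to $\Delta$-spaces.) The \emph{$\Delta$-system lemma} states: if $\chi<\theta$ are infinite cardinals, $\theta$ is regular, and $\nu^{<\chi}<\theta$ for all $\nu<\theta$, then for every family $\langle F_\alpha:\alpha<\theta\rangle$ of sets of cardinality less than $\chi$ there is $\Gamma\subset\theta$ of cardinality $\theta$ such that $\langle F_\alpha:\alpha\in\Gamma\rangle$ is a $\Delta$-system. Repetitions are harmless: if one set occurs $\theta$ times, it is its own root. For finite sets and $\theta=\omega_1$ the hypothesis always holds.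

\subsection*{Forcing}
Let $P$ be a forcing notion in the ground model $V$ and let $G$ be $P$-generic over $V$; stronger conditions are smaller. We use the following textbook facts.

\begin{enumerate}
\item[(F1)] \emph{Chain conditions.} If $\theta$ is regular and every antichain of $P$ has cardinality less than $\theta$ (the $\theta$-c.c.), then cardinals $\ge\theta$ remain cardinals and regular cardinals $\ge\theta$ remain regular. The $\omega_1$-c.c.\ is called ccc.
\item[(F2)] \emph{Closure.} If every decreasing sequence in $P$ of length less than $\chi$ has a lower bound ($P$ is $<\chi$-closed), then every sequence in $V[G]$ of length less than $\chi$ with terms in $V$ belongs to $V$; cardinals $\le\chi$ remain cardinals and regular cardinals $\le\chi$ remain regular.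
\item[(F3)] \emph{Codes.} Let $M,N\in V$ with $N\neq\emptyset$, and let $u:M\to N$ be in $V[G]$. Then $V$ contains a \emph{code} for $u$: a family $\langle\mathcal A_\xi,v_\xi:\xi\in M\rangle$ of maximal antichains $\mathcal A_\xi$ of $P$ and maps $v_\xi:\mathcal A_\xi\to N$ such that $u(\xi)=v_\xi(a)$ for the unique $a\in\mathcal A_\xi\cap G$. Indeed, let $p_0\in G$ force that a name $\dot u$ for $u$ is a function $M\to N$. The conditions that either extend $p_0$ and decide $\dot u(\xi)$ or are incompatible with $p_0$ form a dense set; let $\mathcal A_\xi$ be a maximal antichain inside it, and let $v_\xi(a)$ be the decided value in the first case and a fixed element of $N$ in the second. Consequently, if $P$ is infinite and all its antichains have cardinality at most $\chi\ge\omega$, then the functions $M\to N$ in $V[G]$ are determined by $G$ and by members of a set of codes that has cardinality at most $((|P|\cdot|N|)^\chi)^{|M|}$ in $V$.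
\item[(F4)] \emph{Products.} Let $\mathrm{Fn}(I,Z,\chi)$ be the set of partial functions from $I$ to $Z$ of cardinality less than $\chi$, ordered by reverse inclusion, and let $\mathrm{Fn}(I,Z)=\mathrm{Fn}(I,Z,\omega)$. If $G$ is $\mathrm{Fn}(I,Z,\chi)$-generic over $V$ and $I_0,I_1\in V$ are disjoint subsets of $I$, put $P_k=\mathrm{Fn}(I_k,Z,\chi)^V$ and $G_k=G\cap P_k$. Then $G_0$ is $P_0$-generic over $V$, and $G_1$ is $P_1$-generic over $V[G_0]$.
\end{enumerate}

\emph{Adding $\kappa$ Cohen reals} means forcing with $\mathrm{Fn}(I,Z)$, where $|I|=\kappa$ is infinite and $Z$ is countable with at least two elements; all these posets give the same generic extensions. They are ccc, by the $\Delta$-system lemma for finite sets, and have cardinality $\kappa$. If $\kappa^\omega=\kappa$, then $\mathfrak c=\kappa$ in the extension: by (F3) there are at most $(\kappa^\omega)^\omega=\kappa$ reals, and with $I=\kappa\times\omega$ the $\kappa$ rows of the generic function are pairwise distinct by density.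

\section{Traps, and a Hausdorff example from $\diamondsuit^*$}\label{sec:traps}

By Lemma~\ref{lem:lsc}, a direct way to make a set $X$ into a $\Delta$-space is to list all functions $X\to\omega$ as $\langle f_j:j\in J\rangle$, choose majorants $g_j\ge f_j$, and declare all sets $\{g_j\ge n\}$ open. The choice $g_j=f_j$ gives the discrete topology, since the characteristic function of a point is among the $f_j$. For an HL topology the open sets have to be large. A single set $\{g_j\ge n\}$ cannot always be co-countable: if $X$ is uncountable, some level set $\{g_j=n\}$ is uncountable and is disjoint from $\{g_j\ge n+1\}$. What can be arranged is that infinitely many such sets together cover almost everything.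

\begin{example}\label{ex:small}
Suppose that $g_j\ge\varphi_j$, where $\langle\varphi_j:j\in J\rangle$ is an almost disjoint family of functions $X\to\omega$. Fix $n$ and distinct indices $j^0,j^1,\dots$. Outside a countable set of points $x$ the numbers $\varphi_{j^0}(x),\varphi_{j^1}(x),\dots$ are pairwise distinct, so at most $n$ of them are below $n$, and $x\in\{g_{j^m}\ge n\}$ for some $m$. Hence no right-separated sequence of type $\omega_1$ is witnessed by sets $U_\gamma=\{g_{j_\gamma}\ge n\}$ with distinct $j_\gamma$: the first $\omega$ of these sets already contain some $x_\beta$ with $\beta\ge\omega$.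
\end{example}

Basic open sets are finite intersections of such sets, and different basic sets may share indices. The $\Delta$-system lemma reduces the general case to disjoint tuples of indices, and this leads to the next definition. We state it for maps into a space $Z$ with a countable base, because two different spaces $Z$ will be needed.

\begin{definition}\label{def:trap}
Let $Z$ be a space with a fixed countable base $\mathcal B$ of nonempty open sets, and let $J$ be a set. A \emph{trap} consists of a number $k\ge1$, injective $k$-tuples $(j^m_1,\dots,j^m_k)$ of elements of $J$ for $m<\omega$, with pairwise disjoint ranges, and sets $B_1,\dots,B_k\in\mathcal B$. Given $h:X\times J\to Z$, the trap \emph{catches} $x\in X$ if there is $m$ with $h(x,j^m_i)\in B_i$ for all $i\le k$. The map $h$ is \emph{good} if every trap catches all but countably many points of $X$.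
\end{definition}

\begin{lemma}\label{lem:trap}
Let $h:X\times J\to Z$ be good, let $e:X\to{}^\omega2$ be injective, and let $\tau$ be the coarsest topology on $X$ that makes $e$ and all maps $h_j=h(\cdot,j)$ continuous.
\begin{enumerate}
\item[(i)] The topology $\tau$ is $T_2$ and HL. It is zero-dimensional if $Z$ is.
\item[(ii)] If $\psi:Z\to\omega$ is lsc and every $f:X\to\omega$ satisfies $f\le\psi\circ h_j$ for some $j\in J$, then $(X,\tau)$ is a $\Delta$-space.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (ii) follows from Lemma~\ref{lem:lsc}, because $\{\psi\circ h_j\ge n\}=h_j^{-1}[\{\psi\ge n\}]$ is open. In (i), $\tau$ is $T_2$ because $e$ is a continuous injection into a $T_2$ space. If $Z$ is zero-dimensional, the preimages of clopen sets under $e$ and the $h_j$ form a subbase of clopen sets.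

Suppose that $\tau$ is not HL. Fix a countable base $\mathcal W$ of ${}^\omega2$. By Lemma~\ref{lem:rs} there is a right-separated sequence $\langle x_\alpha:\alpha<\omega_1\rangle$ witnessed by basic sets
\[
V_\alpha=e^{-1}[W_\alpha]\cap\bigcap_{j\in F_\alpha}h_j^{-1}[B^\alpha_j],\qquad W_\alpha\in\mathcal W,\quad F_\alpha\subset J\text{ finite},\quad B^\alpha_j\in\mathcal B .
\]
Pass to an uncountable set of indices on which the $F_\alpha$ form a $\Delta$-system with root $R$, and list $F_\alpha\setminus R$ injectively as $j^\alpha_1,\dots,j^\alpha_{k_\alpha}$. There are only countably many possibilities for $W_\alpha$, $k_\alpha$, $\langle B^\alpha_r:r\in R\rangle$ and $\langle B^\alpha_{j^\alpha_i}:i\le k_\alpha\rangle$. So on an uncountable set $\Gamma$ of indices these are constant, equal to $W$, $k$, $\langle B_r:r\in R\rangle$ and $\langle B_i:i\le k\rangle$. For $\alpha\in\Gamma$,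
\[
V_\alpha=V^*\cap\bigcap_{i\le k}h_{j^\alpha_i}^{-1}[B_i],\qquad\text{where } V^*=e^{-1}[W]\cap\bigcap_{r\in R}h_r^{-1}[B_r],
\]
and in particular $x_\beta\in V_\beta\subset V^*$ for all $\beta\in\Gamma$.

If $k=0$, then $x_\beta\in V^*=V_\alpha$ for any $\alpha<\beta$ in $\Gamma$, a contradiction. If $k\ge1$, take $\alpha_0<\alpha_1<\cdots$ in $\Gamma$. The tuples $(j^{\alpha_m}_1,\dots,j^{\alpha_m}_k)$ and the sets $B_1,\dots,B_k$ form a trap. The points $x_\beta$ with $\beta\in\Gamma$ and $\beta>\sup_m\alpha_m$ are distinct and uncountably many, so the trap catches one of them: $h(x_\beta,j^{\alpha_m}_i)\in B_i$ for some $m$ and all $i\le k$. Together with $x_\beta\in V^*$ this gives $x_\beta\in V_{\alpha_m}$ with $\alpha_m<\beta$, a contradiction.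
\end{proof}

The first choice of $Z$ reproduces Example~\ref{ex:small}. Let $\omega^\uparrow$ be the set $\omega$ with the topology whose nonempty open sets are the final segments $\{l:l\ge n\}$; these form the base $\mathcal B$. The identity $\omega^\uparrow\to\omega$ is lsc.

\begin{proposition}\label{prop:T2}
Let $|X|\le\mathfrak c$, and let $\langle\varphi_j:j\in J\rangle$ be an almost disjoint family of functions $X\to\omega$ with $|J|\ge|{}^X\omega|$. Then $X$ carries a $T_2$ HL $\Delta$-topology.
\end{proposition}

\begin{proof}
Fix a surjection $j\mapsto f_j$ of $J$ onto ${}^X\omega$ and define $h:X\times J\to\omega^\uparrow$ by $h(x,j)=\max(f_j(x),\varphi_j(x))$. By Lemma~\ref{lem:trap}, with $\psi$ the identity, it suffices to show that $h$ is good. Consider a trap with sets $B_i=\{l:l\ge n_i\}$, let $n=\max_in_i$, and let $J_0$ be the countable set of all its indices $j^m_i$. For all $x$ outside the countable set $\bigcup\{\{\varphi_j=\varphi_{j'}\}:j\ne j'\text{ in }J_0\}$ the map $j\mapsto\varphi_j(x)$ is injective on $J_0$. For such $x$ at most $n$ indices $j\in J_0$ have $\varphi_j(x)<n$. The tuples are disjoint, so some tuple contains none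 of these indices, and then $h(x,j^m_i)\ge n\ge n_i$ for all $i$.
\end{proof}

The principle $\diamondsuit^*$ asserts that there are countable families $\mathcal A_\eta\subset\mathcal P(\eta)$ for $\eta<\omega_1$ such that every $A\subset\omega_1$ has a closed unbounded set $C_A\subset\omega_1$ with $A\cap\eta\in\mathcal A_\eta$ for all $\eta\in C_A$. It holds if $V=L$. It implies CH, because every $A\subset\omega$ equals $A\cap\eta$ for any infinite $\eta\in C_A$ and therefore lies in $\bigcup_\eta\mathcal A_\eta$, a set of cardinality at most $\omega_1$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]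
We apply Proposition~\ref{prop:T2} with $X=\omega_1$ and $J=\mathcal P(\omega_1)$; note that $|{}^{\omega_1}\omega|=2^{\omega_1}=|J|$. The function $\varphi_A$ should record at $\zeta$, by a natural number, a long initial part of $A$, and this is possible because only countably many guesses have been made up to stage $\zeta$. Fix injections $\varepsilon_\zeta:\bigcup_{\eta\le\zeta}\mathcal A_\eta\to\omega$. For $A\subset\omega_1$ and $\zeta\ge\min C_A$ let $\eta_A(\zeta)=\max(C_A\cap(\zeta+1))$, which exists because $C_A$ is closed, and put
\[
\varphi_A(\zeta)=\varepsilon_\zeta\bigl(A\cap\eta_A(\zeta)\bigr);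
\]
let $\varphi_A(\zeta)=0$ for $\zeta<\min C_A$. Suppose $A\ne A'$, and let $\delta$ belong to exactly one of the two sets. Choose $\rho\in C_A$ and $\rho'\in C_{A'}$ above $\delta$. For $\zeta\ge\max(\rho,\rho')$ both $\eta_A(\zeta)$ and $\eta_{A'}(\zeta)$ exceed $\delta$, so $\delta$ lies in exactly one of $A\cap\eta_A(\zeta)$ and $A'\cap\eta_{A'}(\zeta)$, and $\varphi_A(\zeta)\ne\varphi_{A'}(\zeta)$. The family is almost disjoint, and $\omega_1=\mathfrak c$ by CH.
\end{proof}

\section{Zero-dimensional examples from Cohen reals}\label{sec:cohen}

The space $\omega^\uparrow$ is not even $T_1$, and Proposition~\ref{prop:T2} gives no regularity. For that we want a zero-dimensional $Z$ in Lemma~\ref{lem:trap}. The pair $(Z,\psi)$ cannot be arbitrary. Suppose that $X$ is uncountable, $\psi\circ h_j\ge f_j$ for a listing $\langle f_j\rangle$ of ${}^X\omega$, and $\psi\le n$ on some basic set $B$. Take infinitely many $j$ for which $f_j>n$ everywhere; the trap formed by these indices and $B$ catches no point at all. So $\psi$ has to be unbounded on every nonempty open set, which rules out the discrete space $\omega$.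

The rationals have what is needed. Fix an injective enumeration $\mathbb Q=\{q_l:l<\omega\}$ and let $\psi(q_l)=l$. This function is lsc because the sets $\{\psi<n\}$ are finite, and it is unbounded on every interval. As $\mathcal B$ we take the \emph{rational intervals} $(a,b)\cap\mathbb Q$ with $a<b$ in $\mathbb Q$. With this choice the two demands on $h$, goodness and domination, can be separated: any good map can be perturbed to a good map that dominates.

\begin{lemma}\label{lem:Q}
Let $|X|\le\mathfrak c$ and $|J|\ge|{}^X\omega|$, and let $h:X\times J\to\mathbb Q$ be good. Then $X$ carries a zero-dimensional $T_2$ HL $\Delta$-topology.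
\end{lemma}

\begin{proof}
Fix a surjection $j\mapsto f_j$ of $J$ onto ${}^X\omega$. We move each value $h(x,j)$ to a nearby rational of large index. The permitted displacement has to be small on most of $\mathbb Q$, so we let it depend on the index: if $h(x,j)=q_l$, let $h'(x,j)=q_{l'}$ for some $l'\ge f_j(x)$ with $|q_{l'}-q_l|<2^{-l}$. Such an $l'$ exists because infinitely many rationals lie within $2^{-l}$ of $q_l$. Then $\psi\circ h'_j\ge f_j$, and $\mathbb Q$ is zero-dimensional, so by Lemma~\ref{lem:trap} it suffices to show that $h'$ is good.

Consider a trap with intervals $B_i=(a_i,b_i)\cap\mathbb Q$. Let $\varepsilon=\min_i(b_i-a_i)/3$ and choose $N$ with $2^{-N}<\varepsilon$. For each $i$ let $C_i$ be a rational interval contained in $(a_i+\varepsilon,b_i-\varepsilon)$ and disjoint from the finite set $\{q_l:l<N\}$. Since $h$ is good, for all but countably many $x$ there is $m$ with $h(x,j^m_i)\in C_i$ for all $i$. Then $h(x,j^m_i)=q_l$ with $l\ge N$, so $|h'(x,j^m_i)-h(x,j^m_i)|<2^{-N}<\varepsilon$, and $h'(x,j^m_i)\in B_i$ for all $i$.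
\end{proof}

It remains to find a good map $\kappa\times J\to\mathbb Q$ with $|J|\ge2^\kappa$ in a model of $\mathfrak c=\kappa$. The values now have to fall into prescribed small intervals, and being distinct no longer suffices. A Cohen-generic function on $\kappa\times J$ would have the right behavior, but it adds $|J|>\kappa$ reals, and then $\kappa<\mathfrak c$. We can afford only $\kappa$ generic values. The family given by $(*)_\kappa$ solves this: at each point $x$ it folds $J$ into $\kappa$ by $j\mapsto\sigma_j(x)$, and on any countable set of indices, which is all that a trap involves, the folding is injective for all but countably many $x$.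

\begin{proof}[Proof of the main statement of Theorem~\ref{thm:A}]
Let $\langle\sigma_j:j\in J\rangle\in V$ witness $(*)_\kappa$, let $G$ be $\mathrm{Fn}(\kappa\times\kappa,\mathbb Q)$-generic over $V$, and let $c=\bigcup G:\kappa\times\kappa\to\mathbb Q$. Since $\kappa^\omega=\kappa$, we have $\mathfrak c=\kappa$ in $V[G]$. By (F3) the functions $\kappa\to\omega$ in $V[G]$ are determined by codes from a set whose cardinality in $V$ is at most $(\kappa^\omega)^\kappa=2^\kappa=|J|$. Hence $|{}^\kappa\omega|\le|J|$ in $V[G]$. By Lemma~\ref{lem:Q} with $X=\kappa$, it suffices to show that in $V[G]$ the map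
\[
h(x,j)=c(x,\sigma_j(x))
\]
is good.

Consider a trap in $V[G]$, with tuples $(j^m_1,\dots,j^m_k)$ and rational intervals $B_1,\dots,B_k$; the intervals belong to $V$. The sequence of tuples may be new, but it depends on countably many coordinates only. Let $\langle\mathcal A_m,v_m:m<\omega\rangle\in V$ be a code for it as a function $\omega\to J^k$. The antichains $\mathcal A_m$ are countable, so the union $S\subset\kappa\times\kappa$ of the domains of their members is countable, and so is the set $J_0\subset J$ of all coordinates of all values $v_m(a)$. Let $G_S=G\cap\mathrm{Fn}(S,\mathbb Q)$. Since $\mathcal A_m\cap G=\mathcal A_m\cap G_S$, the sequence of tuples lies in $V[G_S]$, and all $j^m_i$ lie in $J_0$. Let $D$ be the set of $x<\kappa$ such that $\sigma_j(x)=\sigma_{j'}(x)$ for some distinct $j,j'\in J_0$, or $\{x\}\times\kappa$ meets $S$. The set $D$ is countable by almost disjointness.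

Let $x\notin D$; we show that the trap catches $x$. Put $y^m_i=\sigma_{j^m_i}(x)$. The indices $j^m_i$ are pairwise distinct and $j\mapsto\sigma_j(x)$ is injective on $J_0$, so the ordinals $y^m_i$ $(m<\omega,\ i\le k)$ are pairwise distinct. Let $P_x=\mathrm{Fn}(\{x\}\times\kappa,\mathbb Q)$. The set
\[
E=\{r\in P_x:\text{for some $m$ and all $i\le k$, }(x,y^m_i)\in\mathrm{dom}\,r\text{ and }r(x,y^m_i)\in B_i\}
\]
belongs to $V[G_S]$. It is dense in $P_x$: a condition $r$ is finite, so for some $m$ none of the pairs $(x,y^m_i)$ is in its domain, and we may assign to these $k$ distinct pairs values in $B_1,\dots,B_k$. Since $\{x\}\times\kappa$ is disjoint from $S$, the filter $G\cap P_x$ is generic over $V[G_S]$ by (F4), and it meets $E$. Thus $h(x,j^m_i)=c(x,y^m_i)\in B_i$ for some $m$ and all $i$.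
\end{proof}

The hypothesis $\kappa^\omega=\kappa$ was used only to compute $\mathfrak c$. The size of $J$ was used for the $\Delta$-property, and almost disjointness for the countability of $D$.

\section{Almost disjoint families on $\omega_1$ and $\omega_2$}\label{sec:ad}

\begin{lemma}\label{lem:branches}
Let $\kappa$ be an infinite cardinal with $2^\nu\le\kappa$ for all $\nu<\kappa$. There are functions $s_z:\kappa\to\kappa$ $(z\in{}^\kappa2)$ such that $\{x:s_z(x)=s_{z'}(x)\}$ is bounded in $\kappa$ whenever $z\ne z'$.
\end{lemma}

\begin{proof}
Fix injections $\pi_x:{}^x2\to\kappa$ for $x<\kappa$ and put $s_z(x)=\pi_x(z\restriction x)$. If $z(\delta)\ne z'(\delta)$, then $z\restriction x\ne z'\restriction x$, and hence $s_z(x)\ne s_{z'}(x)$, for all $x>\delta$.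
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(a)]
Under CH the lemma applies to $\kappa=\omega_1$, and bounded subsets of $\omega_1$ are countable, so $(*)_{\omega_1}$ holds. Also $\omega_1^\omega=(2^\omega)^\omega=\omega_1$. The main statement gives the space, and $\mathfrak c=\omega_1$ in the extension.
\end{proof}

\begin{remark}
CH gives $2^{\omega_1}$ almost disjoint functions from $\omega_1$ to $\omega_1$, while $\diamondsuit^*$ gave that many from $\omega_1$ to $\omega$. The difference is real: in the model of Theorem~\ref{thm:B}(a) CH holds, and by Proposition~\ref{prop:T2} there is no family of the second kind.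
\end{remark}

For $\kappa=\omega_2$ under GCH, Lemma~\ref{lem:branches} gives functions $s_j:\omega_2\to\omega_2$ $(j<\omega_3)$ any two of which agree on a set of cardinality at most $\omega_1$. This is not enough for Section~\ref{sec:cohen}: the exceptional set $D$ could have cardinality $\omega_1$ and contain all points of a right-separated sequence of type $\omega_1$. We therefore force a second coordinate $e(x,j)<\omega_1$ that distinguishes $j$ from $j'$ at all but countably many of the points where $s_j$ and $s_{j'}$ agree.

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]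
Assume GCH and fix $s_j$ $(j<\omega_3)$ as above. Let $Q$ be the set of triples $p=(a_p,b_p,e_p)$ where $a_p\subset\omega_2$ and $b_p\subset\omega_3$ are countable and $e_p:a_p\times b_p\to\omega_1$. Put $q\le p$ if $a_q\supset a_p$, $b_q\supset b_p$, $e_q\supset e_p$, and
\begin{equation}\label{eq:promise}
e_q(x,j)\ne e_q(x,j')\quad\text{whenever } x\in a_q\setminus a_p,\ j\ne j'\text{ are in }b_p,\text{ and } s_j(x)=s_{j'}(x).
\end{equation}
Thus $p$ promises that the members of $b_p$ are distinguished at every point not yet in $a_p$.

\emph{The relation is transitive.} Let $r\le q\le p$, $x\in a_r\setminus a_p$, and let $j\ne j'$ in $b_p$ satisfy $s_j(x)=s_{j'}(x)$. If $x\in a_q$, then \eqref{eq:promise} for $q\le p$ applies, and $e_r$ agrees with $e_q$ at $(x,j)$ and $(x,j')$. If $x\notin a_q$, then \eqref{eq:promise} for $r\le q$ applies, because $b_p\subset b_q$.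

\emph{$Q$ is $<\omega_1$-closed.} Let $q$ be the coordinatewise union of $p_0\ge p_1\ge\cdots$. If $x\in a_q\setminus a_{p_n}$, then $x\in a_{p_m}$ for some $m>n$, and \eqref{eq:promise} for $p_m\le p_n$ gives what is needed at $x$. So $q\le p_n$ for all $n$.

\emph{Density.} Any $j<\omega_3$ can be added to $b_p$ with arbitrary values $e(x,j)$ for $x\in a_p$, as \eqref{eq:promise} is vacuous when no new $x$ appears. Any $x<\omega_2$ can be added to $a_p$ by letting $e(x,\cdot)$ be injective on the countable set $b_p$.

\emph{$Q$ has the $\omega_2$-c.c.} This is where the functions $s_j$ are needed. If the clause $s_j(x)=s_{j'}(x)$ were deleted from \eqref{eq:promise}, then for fixed $j\ne j'$ the conditions with $a=\{x\}$, $b=\{j,j'\}$ and $e$ constantly $0$ would form an antichain of cardinality $\omega_2$. With the clause, conflicts of this kind are confined to a set of $\omega_1$ points, which can be avoided.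

Let $p_\xi\in Q$ for $\xi<\omega_2$. Since $\omega_1^\omega=\omega_1$, the $\Delta$-system lemma applies to countable sets with $\theta=\omega_2$, and there are only $\omega_1$ functions from a countable set to $\omega_1$. So we may assume that the $a_{p_\xi}$ and the $b_{p_\xi}$ form $\Delta$-systems with roots $a^*$ and $b^*$, and that all $e_{p_\xi}$ agree on $a^*\times b^*$. The set
\[
M=\bigcup\bigl\{\{x:s_j(x)=s_{j'}(x)\}:j\ne j'\text{ in }b^*\bigr\}
\]
has cardinality at most $\omega_1$. The sets $a_{p_\xi}\setminus a^*$ are pairwise disjoint, so at most $\omega_1$ of them meet $M$. Choose $p=p_\xi$ and $r=p_{\xi'}$ with $\xi\ne\xi'$ such that $a_p\setminus a^*$ and $a_r\setminus a^*$ are disjoint from $M$. Let $a_q=a_p\cup a_r$ and $b_q=b_p\cup b_r$. The domains of $e_p$ and $e_r$ intersect in $a^*\times b^*$, so $e_p\cup e_r$ is a function. The pairs in $a_q\times b_q$ where it is undefined are those in $(a_p\setminus a^*)\times(b_r\setminus b^*)$ and in $(a_r\setminus a^*)\times(b_p\setminus b^*)$. For $x\in a_p\setminus a^*$ let $e_q(x,\cdot)$ be injective on $b_r\setminus b^*$ with values outside the countable set $\{e_p(x,j):j\in b_p\}$.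 For $x\in a_r\setminus a^*$ do the same with $p$ and $r$ interchanged.

We verify $q\le r$; the verification of $q\le p$ is the same with $p$ and $r$ interchanged. Let $x\in a_q\setminus a_r=a_p\setminus a^*$, and let $j\ne j'$ in $b_r$ satisfy $s_j(x)=s_{j'}(x)$. Since $x\notin M$, not both $j$ and $j'$ are in $b^*$. If neither is, then $e_q(x,j)\ne e_q(x,j')$ by injectivity. If $j\in b^*$ and $j'\notin b^*$, then $e_q(x,j)=e_p(x,j)$ with $j\in b_p$, and $e_q(x,j')$ was chosen different from all such values.

\emph{The extension.} Let $H$ be $Q$-generic over $V$. By (F1) and (F2) all cardinals are preserved and $V[H]$ has no new $\omega$-sequences of ordinals, so $\omega_2^\omega=\omega_2$ still holds. Since $|Q|\le\omega_3^\omega=\omega_3$, (F3) gives $2^{\omega_2}\le(\omega_3^{\omega_1})^{\omega_2}=\omega_3$, and equality holds because $V$ already has $\omega_3$ subsets of $\omega_2$. By density, $e=\bigcup_{p\in H}e_p$ is defined on $\omega_2\times\omega_3$. Let $\sigma_j(x)=(s_j(x),e(x,j))$, regarded as an element of $\omega_2$ through a bijection $\omega_2\times\omega_1\to\omega_2$. Given $j\ne j'$, take $p\in H$ with $j,j'\in b_p$. For $x\notin a_p$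 there is $q\in H$ with $q\le p$ and $x\in a_q$, and by \eqref{eq:promise} either $s_j(x)\ne s_{j'}(x)$ or $e(x,j)\ne e(x,j')$. So $\sigma_j$ and $\sigma_{j'}$ agree only on a subset of the countable set $a_p$, and $(*)_{\omega_2}$ holds in $V[H]$. The main statement of Theorem~\ref{thm:A}, applied over $V[H]$, gives the space together with $\mathfrak c=\omega_2$.
\end{proof}

\section{A model in which large $\Delta$-spaces have long right-separated subspaces}\label{sec:B}

Throughout this section $\kappa$ and $P$ are as in Theorem~\ref{thm:B}, $\lambda=\kappa^{++}$, and $G$ is $P$-generic over $V$. For $S\subset\lambda$ let $P_S=\mathrm{Fn}(S\times\kappa,\omega,\kappa)$, so that $P=P_\lambda$, and for $p\in P$ write $p\restriction S$ for the restriction of $p$ to $S\times\kappa$. The generic functions are $f_i:\kappa\to\omega$, $f_i(x)=(\bigcup G)(i,x)$, for $i<\lambda$.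

\subsection*{Preservation}
Since $\kappa$ is regular, the union of fewer than $\kappa$ pairwise compatible conditions is a condition, so every $P_S$ is $<\kappa$-closed. The poset $P$ has the $\kappa^+$-c.c.: since $\kappa^{<\kappa}=\kappa$, among $\kappa^+$ conditions there are $\kappa^+$ whose domains form a $\Delta$-system, the root carries at most $\omega^{<\kappa}\le\kappa$ functions to $\omega$, and two conditions that agree on the root are compatible. By (F1) and (F2) all cardinals are preserved and $\kappa$ stays regular. Since $\kappa>\omega$, no reals are added, so $\mathfrak c$ is unchanged.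

\subsection*{The target and the simplest case}
Subspaces of $\Delta$-spaces are $\Delta$-spaces, and a sequence that is right-separated in a subspace is right-separated in the whole space. So it suffices to consider a $\Delta$-topology $\tau\in V[G]$ on the set $\kappa$. The right-separated sequence will come from the following configuration.

\begin{lemma}\label{lem:extract}
Let $\kappa$ be regular, let $U_\alpha$ $(\alpha<\kappa)$ be open in a topology on $\kappa$, and let $Y\subset\kappa$ be unbounded. Suppose that every $\zeta\in Y$ belongs to some $U_\alpha$, but to no $U_\alpha$ with $\alpha<\zeta$. Then there is a right-separated sequence of type $\kappa$.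
\end{lemma}

\begin{proof}
Choose recursively, for $\gamma<\kappa$, a point $\zeta_\gamma\in Y$ above all $\alpha_{\gamma'}$ with $\gamma'<\gamma$, which is possible by regularity, and then $\alpha_\gamma$ with $\zeta_\gamma\in U_{\alpha_\gamma}$. If $\gamma<\gamma'$, then $\alpha_\gamma<\zeta_{\gamma'}$, so $\zeta_{\gamma'}\notin U_{\alpha_\gamma}$.
\end{proof}

\begin{example}\label{ex:toy}
Suppose that the functions $f_\alpha$ $(\alpha<\kappa)$ are themselves lsc. Let $U_\alpha=\{f_\alpha>0\}$ and $Y=\{\zeta<\kappa:f_\alpha(\zeta)=0\text{ for all }\alpha<\zeta\}$. Given $p\in P$ and $\xi<\kappa$, choose $\zeta>\xi$ that is not the second coordinate of any pair in $\mathrm{dom}\,p$. Then $p\cup\{((\alpha,\zeta),0):\alpha<\zeta\}$ is a condition, since $|\zeta|<\kappa$, and it puts $\zeta$ into $Y$. So $Y$ is unbounded. Given $p$ and $\zeta$, choose $\alpha<\kappa$ with $(\alpha,\zeta)\notin\mathrm{dom}\,p$; then $p\cup\{((\alpha,\zeta),1)\}$ puts $\zeta$ into $U_\alpha$. Lemma~\ref{lem:extract} applies.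
\end{example}

In general we only know that each $f_i$ has an lsc majorant $g_i$. The second density argument survives, since $g_i\ge f_i$. The first needs upper bounds on $g_i(\zeta)$, with one bound $n$ for all indices used, and three things can go wrong.
\begin{enumerate}
\item[(1)] The functions $g_i$ may depend on common coordinates, as in $g_i=\max(f_i,f_0)$, so that the extensions needed for different $i$ interact. We pass to a $\Delta$-system of supports and absorb the root into the ground model.
\item[(2)] The bound may be spoiled by what $p$ has already decided. If $g_i(x)=\max(f_i(x),f_i(0))$, a condition with value $n+1$ at $(i,0)$ has no extension forcing $g_i(\zeta)\le n$. We find a condition $t_i$ below which one bound $n_i$ remains attainable, and use only those $i$ with $t_i\in G$.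
\item[(3)] The bound may depend on the point, as in $g_i=\max(f_i,u_i)$ with $u_i:\kappa\to\omega$ in the ground model. We restrict to an unbounded set $\Sigma_i$ of points on which one bound works, and find $\kappa$ indices with the same $\Sigma_i$.
\end{enumerate}
Steps (1) and (3) are where $\kappa^{++}$ functions and the hypothesis $2^\kappa=\kappa^+$ are needed.

\subsection*{Disjoint supports}
In $V[G]$, use Lemma~\ref{lem:lsc} to choose $\tau$-lsc functions $g_i:\kappa\to\omega$ with $g_i\ge f_i$ for all $i<\lambda$. Let $\langle\mathcal A_{i,x},v_{i,x}:i<\lambda,\ x<\kappa\rangle\in V$ be a code, as in (F3), for the function $(i,x)\mapsto g_i(x)$.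

Work in $V$. Let $S_i\subset\lambda$ consist of $i$ and of the first coordinates of all pairs in the domains of members of $\bigcup_{x<\kappa}\mathcal A_{i,x}$. Then $\mathcal A_{i,x}\subset P_{S_i}$, and $|S_i|\le\kappa$ by the $\kappa^+$-c.c. Since $(\kappa^+)^\kappa=(2^\kappa)^\kappa=\kappa^+<\lambda$, the $\Delta$-system lemma gives $I\subset\lambda$ of cardinality $\lambda$ such that the sets $S_i$ $(i\in I)$ form a $\Delta$-system, with root $R$ of cardinality at most $\kappa$. Removing the elements of $R$ from $I$, we may assume that $i\in T_i=S_i\setminus R$ for all $i\in I$. The sets $T_i$ are pairwise disjoint. Put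
\[
Q_i=P_{T_i},\qquad P'=P_{\lambda\setminus R},\qquad G_R=G\cap P_R,\qquad G'=G\cap P',\qquad V'=V[G_R],
\]
with the posets defined in $V$. By (F4), $G'$ is $P'$-generic over $V'$. The model $V'$ has the following properties.
\begin{enumerate}
\item[(V1)] $V'$ has the same cardinals as $V$, and $\kappa$ is regular in $V'$, because $V\subset V'\subset V[G]$.
\item[(V2)] $2^\kappa=\kappa^+$ in $V'$. Indeed, $|P_R|\le\kappa^{<\kappa}=\kappa$, so (F3) gives the upper bound $(\kappa^\kappa)^\kappa=\kappa^+$.
\item[(V3)] If a family in $V'$ consists of fewer than $\kappa$ pairwise compatible conditions of $P'$ (of $Q_i$), its union is in $P'$ (in $Q_i$). Indeed, $P_R$ is $<\kappa$-closed, so the family is in $V$ by (F2).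
\end{enumerate}

Over $V'$ the function $g_i$ depends only on the coordinates in $T_i$. The following relation, defined in $V'$, makes this precise. For $i\in I$, $q\in Q_i$, $x<\kappa$ and $n<\omega$ we say that \emph{$q$ bounds $g_i(x)$ by $n$} if there is $a\in\mathcal A_{i,x}$ with $a\restriction R\in G_R$, $a\restriction T_i\subset q$ and $v_{i,x}(a)\le n$.

\begin{lemma}\label{lem:bounds}
Let $i\in I$, $q\in Q_i$ and $x<\kappa$.
\begin{enumerate}
\item[(i)] Some extension of $q$ in $Q_i$ bounds $g_i(x)$ by some $n$.
\item[(ii)] If $q\in G$ and $q$ bounds $g_i(x)$ by $n$, then $g_i(x)\le n$ in $V[G]$.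
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $E\in V$ be the set of $r\in P_R$ for which some $a\in\mathcal A_{i,x}$ has $a\restriction R\subset r$ and $a\restriction T_i$ compatible with $q$. It is dense in $P_R$: given $r$, the condition $r\cup q$ is compatible with some $a$ in the maximal antichain $\mathcal A_{i,x}$, and $r\cup(a\restriction R)\in E$. Take $r\in E\cap G_R$ with witness $a$. Then $a\restriction R\in G_R$, and $q\cup(a\restriction T_i)$ bounds $g_i(x)$ by $v_{i,x}(a)$.

(ii) Let $a$ be the witness. Both $a\restriction R$ and $a\restriction T_i$ are in $G$, and their union is $a$ because $S_i=R\cup T_i$. A common extension in $G$ extends $a$, so $a\in G$ and $g_i(x)=v_{i,x}(a)\le n$.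
\end{proof}

\subsection*{Attainable bounds}
Work in $V'$. We would like $t\in Q_i$ and $n$ such that, for many $\zeta$, every extension of $t$ can be extended to bound $g_i(\zeta)$ by $n$. For a fixed $\zeta$ this is too much: an extension of $t$ may assign a value above $n$ to $f_i(\zeta)$. In Example~\ref{ex:toy} the point $\zeta$ was chosen after $p$ and beyond its domain. Accordingly we attach to each $\zeta$ a small set $Q_{i,\zeta}$ of conditions that ``come before $\zeta$'' and ask only about these. Since $|Q_i|\le\kappa^{<\kappa}=\kappa$, we can list $Q_i=\{q^i_\xi:\xi<\kappa\}$ and put $Q_{i,\zeta}=\{\emptyset\}\cup\{q^i_\xi:\xi<\zeta\}$. These sets have cardinality less than $\kappa$, increase with $\zeta$, have union $Q_i$, and satisfy $Q_{i,\zeta}=\bigcup_{\xi<\zeta}Q_{i,\xi}$ for limit $\zeta$. For $t\in Q_i$ and $n<\omega$ consider the statement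
\begin{enumerate}
\item[$(\star)_{i,\zeta}$] every $q\in Q_{i,\zeta}$ with $q\le t$ has an extension in $Q_i$ that bounds $g_i(\zeta)$ by $n$.
\end{enumerate}

\begin{lemma}\label{lem:star}
For every $i\in I$ and $\zeta<\kappa$ there are $t\in Q_{i,\zeta}$ and $n<\omega$ satisfying $(\star)_{i,\zeta}$.
\end{lemma}

\begin{proof}
Otherwise, for all $t\in Q_{i,\zeta}$ and $n$ there is $q\le t$ in $Q_{i,\zeta}$ no extension of which bounds $g_i(\zeta)$ by $n$. Starting from $t=\emptyset$, build $q_0\ge q_1\ge\cdots$ in $Q_{i,\zeta}$ such that no extension of $q_n$ bounds $g_i(\zeta)$ by $n$. By (V3), and because $\kappa>\omega$, the union $q$ of the $q_n$ is in $Q_i$. By Lemma~\ref{lem:bounds}(i) some extension of $q$ bounds $g_i(\zeta)$ by some $n$. It extends $q_n$, a contradiction.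
\end{proof}

Next we make $t$ and $n$ independent of $\zeta$, and then make $n$ and the set of admissible $\zeta$ independent of $i$. Recall that a subset of $\kappa$ is \emph{stationary} if it meets every closed unbounded set. Stationary sets are unbounded, the limit ordinals below $\kappa$ form a stationary set, and a stationary set is not the union of fewer than $\kappa$ nonstationary sets. \emph{Fodor's lemma} states that a function $\rho$ on a stationary set with $\rho(\zeta)<\zeta$ for all $\zeta$ is constant on a stationary subset.

\begin{lemma}\label{lem:uniform}
In $V'$ there are an unbounded set $\Sigma\subset\kappa$, a number $n<\omega$, an ordinal $\mu<\kappa$, distinct indices $i_\alpha\in I$ and conditions $t_\alpha\in Q_{i_\alpha}$ for $\alpha<\kappa$, such that for all $\alpha<\kappa$: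
\begin{enumerate}
\item[(i)] $t_\alpha$ and $n$ satisfy $(\star)_{i_\alpha,\zeta}$ for every $\zeta\in\Sigma$;
\item[(ii)] $(i_\alpha,\zeta)\notin\mathrm{dom}\,t_\alpha$ for every $\zeta\ge\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
Fix $i\in I$. For each limit $\zeta<\kappa$ take $t^\zeta\in Q_{i,\zeta}$ and $n^\zeta$ as in Lemma~\ref{lem:star}, and $\rho(\zeta)<\zeta$ with $t^\zeta\in Q_{i,\rho(\zeta)}$. By Fodor's lemma $\rho$ has a constant value $\xi$ on a stationary set. The set $Q_{i,\xi}\times\omega$ has fewer than $\kappa$ elements, so $(t^\zeta,n^\zeta)$ has a constant value $(t(i),n(i))$ on a stationary subset $\Sigma(i)$. Since $|t(i)|<\kappa$ and $\kappa$ is regular, there is $\mu(i)<\kappa$ above every $x$ with $(i,x)\in\mathrm{dom}\,t(i)$. By (V2) there are at most $\kappa^+$ triples $(\Sigma(i),n(i),\mu(i))$, while $|I|=\kappa^{++}$. So $\kappa$ distinct indices $i_\alpha$ share one triple $(\Sigma,n,\mu)$. Put $t_\alpha=t(i_\alpha)$.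
\end{proof}

From now on we write $\alpha$ for $i_\alpha$ in subscripts: $T_\alpha$, $Q_\alpha$, $Q_{\alpha,\zeta}$, $f_\alpha$, $g_\alpha$. For $p\in P'$ let $p_\alpha=p\restriction T_\alpha\in Q_\alpha$. Since the $T_\alpha$ are pairwise disjoint and $|p|<\kappa$, we have $p_\alpha=\emptyset$ for all but fewer than $\kappa$ ordinals $\alpha$.

\subsection*{The two density arguments}
In $V[G]$ define $\tau$-open sets and a set of points by
\[
U_\alpha=\begin{cases}\{g_\alpha\ge n+1\}&\text{if }t_\alpha\in G',\\ \emptyset&\text{otherwise,}\end{cases}
\qquad
Y=\{\zeta<\kappa:\ \zeta\ge\mu\text{ and }\zeta\notin U_\alpha\text{ for all }\alpha<\zeta\}.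
\]

\begin{lemma}\label{lem:unbounded}
The set $Y$ is unbounded in $\kappa$.
\end{lemma}

\begin{proof}
Fix $\xi$ with $\mu\le\xi<\kappa$. In $V'$ let $E$ be the set of $p^*\in P'$ for which there is $\zeta$ with $\xi<\zeta<\kappa$ such that, for every $\alpha<\zeta$, the condition $p^*_\alpha$ either is incompatible with $t_\alpha$ or bounds $g_\alpha(\zeta)$ by $n$. Suppose that $p^*\in E\cap G'$ with witness $\zeta$, and let $\alpha<\zeta$. If $t_\alpha\notin G'$, then $U_\alpha=\emptyset$. If $t_\alpha\in G'$, then $t_\alpha$ is compatible with $p^*_\alpha\in G'$, so $p^*_\alpha$ bounds $g_\alpha(\zeta)$ by $n$, and $g_\alpha(\zeta)\le n$ by Lemma~\ref{lem:bounds}(ii). In both cases $\zeta\notin U_\alpha$, so $\zeta\in Y$. It remains to show that $E$ is dense in $P'$.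

Let $p\in P'$. Fewer than $\kappa$ of the $p_\alpha$ are nonempty and $\emptyset\in Q_{\alpha,0}$, so by regularity there is $\eta<\kappa$ with $p_\alpha\in Q_{\alpha,\eta}$ for all $\alpha<\kappa$. Choose $\zeta\in\Sigma$ above $\xi$ and $\eta$. For $\alpha<\zeta$ define $r_\alpha\le p_\alpha$ in $Q_\alpha$ as follows.
\begin{itemize}
\item If $p_\alpha\le t_\alpha$, then, since $p_\alpha\in Q_{\alpha,\eta}\subset Q_{\alpha,\zeta}$ and $\zeta\in\Sigma$, Lemma~\ref{lem:uniform}(i) gives $r_\alpha\le p_\alpha$ that bounds $g_\alpha(\zeta)$ by $n$.
\item Otherwise there is a point of $\mathrm{dom}\,t_\alpha$ at which $p_\alpha$ is undefined or differs from $t_\alpha$. Let $r_\alpha\le p_\alpha$ be defined at that point and differ from $t_\alpha$ there.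
\end{itemize}
The domains of the $r_\alpha$ lie in the pairwise disjoint sets $T_\alpha\times\kappa$, and $r_\alpha$ extends the part of $p$ in $T_\alpha\times\kappa$. So $p$ and the $r_\alpha$ $(\alpha<\zeta)$ are fewer than $\kappa$ pairwise compatible conditions, and $p^*=p\cup\bigcup_{\alpha<\zeta}r_\alpha$ is in $P'$ by (V3). It satisfies $p^*_\alpha=r_\alpha$ for $\alpha<\zeta$, so $p^*\in E$.
\end{proof}

\begin{lemma}\label{lem:covered}
Every $\zeta$ with $\mu\le\zeta<\kappa$ belongs to some $U_\alpha$.
\end{lemma}

\begin{proof}
In $V'$ consider the set of $p^*\in P'$ such that, for some $\alpha$, $p^*\le t_\alpha$ and $p^*(i_\alpha,\zeta)=n+1$. It is dense. Given $p\in P'$, choose $\alpha$ with $p_\alpha=\emptyset$. The domain of $t_\alpha$ and the pair $(i_\alpha,\zeta)$ lie in $T_\alpha\times\kappa$, which is disjoint from $\mathrm{dom}\,p$, and $(i_\alpha,\zeta)\notin\mathrm{dom}\,t_\alpha$ by Lemma~\ref{lem:uniform}(ii). Hence $p\cup t_\alpha\cup\{((i_\alpha,\zeta),n+1)\}$ is a condition in the set. A member of $G'$ in this set gives $\alpha$ with $t_\alpha\in G'$ and $g_\alpha(\zeta)\ge f_\alpha(\zeta)=n+1$.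
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Preservation of cardinals and of $\mathfrak c$ was shown at the beginning of the section. By Lemmas~\ref{lem:unbounded} and~\ref{lem:covered}, the sets $U_\alpha$ and $Y$ satisfy the hypotheses of Lemma~\ref{lem:extract} in $V[G]$, so $(\kappa,\tau)$ has a right-separated sequence of type $\kappa$. Its first $\omega_1$ terms show, by Lemma~\ref{lem:rs}, that the space is not HL. Thus in $V[G]$ every HL $\Delta$-space has cardinality less than $\kappa$.

(a) Under CH we have $\omega_1^{<\omega_1}=\omega_1^\omega=\omega_1$, so the hypotheses hold for $\kappa=\omega_1$. CH persists, and cardinality less than $\omega_1$ means countable.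

(b) Let $\kappa>\omega$ be regular and assume GCH, so that $\kappa^{<\kappa}=\kappa$ and $2^\kappa=\kappa^+$. Add $\kappa$ Cohen reals. The forcing is ccc of cardinality $\kappa$, so cardinals are preserved, $\kappa$ remains regular, and $\mathfrak c=\kappa$. By (F3), in the extension $\kappa^\nu\le((\kappa^\omega)^\nu)^V=\kappa$ for every infinite $\nu<\kappa$, and $2^\kappa\le((\kappa^\omega)^\kappa)^V=\kappa^+$. So the hypotheses of the theorem hold in this extension. After forcing with $P$ over it we still have $\mathfrak c=\kappa$, and every HL $\Delta$-space has cardinality less than $\mathfrak c$.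
\end{proof}

\begin{remark}
The only properties of the topology $\tau$ that entered the proof are the existence of the majorants $g_i$ and the openness of the sets $\{g_\alpha\ge n+1\}$, which is why no separation axiom is needed. The conclusion of Theorem~\ref{thm:B}(a) is fragile: by Theorem~\ref{thm:A}(a), adding $\omega_1$ Cohen reals to that model keeps CH and produces a zero-dimensional $T_2$ HL $\Delta$-space of cardinality $\mathfrak c$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{JvMSS}
I. Juh\'asz, J. van Mill, L. Soukup and Z. Szentmikl\'ossy,
\emph{Some new results on $\Delta$-spaces},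
arXiv:2510.04242 (2025).

\end{thebibliography}
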